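# Two conjugate realizations that a matroid cannot tell apart and its symmetric square can

## A triangle with six extra points and the polynomial $X^2-X+1$

Let $F=\mathbb Q(\zeta)$ with $\zeta=e^{i\pi/3}$, and let $\sigma$ be complex conjugation on $F$. Then
$$\zeta^2-\zeta+1=0,\qquad \sigma(\zeta)=\zeta^{-1},\qquad \zeta^2\ne 1,$$
and the roots of $X^2-X+1$ are the two elements of $Z=\{\zeta,\zeta^{-1}\}$. (One may also take $F=\mathbb F_4$, $\zeta$ a generator of $\mathbb F_4^*$, and $\sigma$ the Frobenius map: the three displayed facts hold there too, and nothing else about $F$, $\zeta$, $\sigma$ will be used.)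

Let $e_1,e_2,e_3$ be the standard basis of $F^3$. For $x\in Z$ take the six vectors
$$u=(1,1,1),\quad a=(1,x,x^2),\quad c=(1,1,0),\quad d=(0,1,1),\quad c'=(1,x,0),\quad d'=(0,1,x).$$
Since $x^2-x+1=0$, we have $1+x^2=x$ and $x(1-x)=1$, that is, $x+x^{-1}=1$. Hence
$$u=c+e_3=e_1+d,\qquad a=c'+x^2e_3=e_1+x\,d',\qquad a=c+x^2d,\qquad u=c'+x^{-1}d'. \tag{1}$$
The first four equalities hold for every nonzero $x$. The last two need the quadratic: the middle coordinate of $c+x^2d$ is $1+x^2=x$, and the middle coordinate of $c'+x^{-1}d'$ is $x+x^{-1}=1$.

Read projectively, $e_1,e_2,e_3$ is a triangle; $c,c'$ lie on the side $e_1e_2$ and $d,d'$ on the side $e_2e_3$. The point $u$ is where the lines $ce_3$ and $de_1$ meet, and $a$ is where $c'e_3$ and $d'e_1$ meet. There are two further incidences, "$a$ lies on $cd$" and "$u$ lies on $c'd'$", and each of them says that $x$ is a root of $X^2-X+1$.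

There are two choices of $x$. Replacing $x$ by $x^{-1}$ applies $\sigma$ to every vector, so the same sets of vectors are linearly dependent for both choices. The dependencies do not record which root was used.

Here is what this is for. We shall place several independently rescaled copies of this configuration on one triangle. Each copy makes its own choice of root, and the resulting matroid $M$ will not depend on these choices. But if we multiply points in pairs, as linear forms, the products do see whether two copies made the same choice or opposite choices. The two cases force different dependencies, and these cannot be relaxed simultaneously. This settles the following question about symmetric powers of matroids.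

## Symmetric powers, quasi-powers and the weak order

Throughout, $V$ is a finite set, and $\mathrm{cl}$ and $r$ denote closure and rank, with the matroid as a subscript. We use these textbook facts.

- Closure is monotone and idempotent, and in a restriction it is $\mathrm{cl}_{N|Y}(X)=\mathrm{cl}_N(X)\cap Y$. An isomorphism of matroids carries closures to closures.
- In a contraction, $\mathrm{cl}_{N/T}(X)=\mathrm{cl}_N(X\cup T)\setminus T$. If $T$ is independent in $N$ and $X\cap T=\emptyset$, then $X$ is independent in $N/T$ if and only if $X\cup T$ is independent in $N$.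
- Rank is submodular: $r(X\cup Y)+r(X\cap Y)\le r(X)+r(Y)$.
- A family of nonempty, pairwise incomparable sets is the set of circuits of a matroid if it satisfies circuit elimination: for distinct members $C_1,C_2$ and $e\in C_1\cap C_2$, the set $(C_1\cup C_2)-e$ contains a member. The independent sets are then the sets containing no member.

**Definition (words).** For $k\ge0$, $\mathrm{Sym}_k(V)$ is the set of unordered $k$-words over $V$, that is, multisets of size $k$ with elements in $V$. So $\mathrm{Sym}_0(V)=\{\emptyset\}$ and $\mathrm{Sym}_1(V)=V$. Concatenation is $\alpha\cdot\beta\in\mathrm{Sym}_{i+j}(V)$ for $\alpha\in\mathrm{Sym}_i(V)$, $\beta\in\mathrm{Sym}_j(V)$. Put $A\cdot B=\{\alpha\cdot\beta:\alpha\in A,\beta\in B\}$ and $\alpha\cdot B=\{\alpha\}\cdot B$. We usually write words multiplicatively; $ab=ba$.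

**Definition (quasi-power, power).** Let $M$ be a matroid on $V$ with loop set $L_M$. A *$k$-th symmetric quasi-power* of $M$ is a matroid $N$ on $\mathrm{Sym}_k(V)$ such that:

(a) for all $1\le i\le k-1$ and all $\alpha_1,\alpha_2\in\mathrm{Sym}_i(V\setminus L_M)$, the bijection $\alpha_1\cdot\beta\mapsto\alpha_2\cdot\beta$, $\beta\in \mathrm{Sym}_{k-i}(V)$, is an isomorphism from $N|_{\alpha_1\cdot\mathrm{Sym}_{k-i}(V)}$ to $N|_{\alpha_2\cdot\mathrm{Sym}_{k-i}(V)}$;

(b) for all $\alpha\in\mathrm{Sym}_{k-1}(V\setminus L_M)$, the bijection $\alpha\cdot v\mapsto v$ is an isomorphism from $N|_{\alpha\cdot V}$ to $M$; and $\alpha\cdot v$ is a loop of $N$ for all $\alpha\in\mathrm{Sym}_{k-1}(V)$ and $v\in L_M$.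

It is a *$k$-th symmetric power* of $M$ if in addition $r(N)=\binom{r_M(V)+k-1}{k}$.

For example, let $M$ be the free matroid on $\{a,b\}$ and $k=2$. The ground set is $\{aa,ab,bb\}$, and (b) says that $\{aa,ab\}$ and $\{ab,bb\}$ are independent; for $k=2$ condition (a) follows from (b), since both restrictions are identified with $M$. So $U_{2,3}$ on $\{aa,ab,bb\}$ is a quasi-power, but its rank is $2$. A power needs rank $\binom32=3$, so the only power is the free matroid.

**Definition (weak order, maximality).** For matroids on the same ground set, $N_1\le N_2$ means that every independent set of $N_1$ is independent in $N_2$. A $k$-th symmetric power $N$ of $M$ is *maximal* if there is no $k$-th symmetric power $N'\ne N$ of $M$ with $N\le N'$. We say that $M$ has a *unique maximal* $k$-th symmetric power if exactly one of its $k$-th symmetric powers is maximal.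

**Mason's Maximality Question.** Let $k\ge2$. Does every matroid which has a $k$-th symmetric power have a unique maximal $k$-th symmetric power with respect to the weak order?

The problem is taken from Bill Jackson and Shin-ichi Tanigawa, "Symmetric Powers of Matroids", arXiv:2607.06228 (2026). The answer is no for every $k\ge 2$: there is a matroid of rank 3 on 15 elements, representable over a field of characteristic $0$, that has $k$-th symmetric powers but no unique maximal one. We shall prove the following.

**Theorem A.** For every $k\ge2$, $r\ge3$, $n\ge1$ there is a matroid $M$ of rank $r$ on $3+6(n+1)+(r-3)$ elements which has at least $2^n$ maximal $k$-th symmetric powers. For $r=3$, $n=1$, $M$ has 15 elements and at least two maximal $k$-th symmetric powers. In fact $M$ has $2^n$ $k$-th symmetric powers no two of which have a common upper bound in the weak order, even among $k$-th symmetric quasi-powers of $M$.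

**Theorem B.** If $M$ is a matroid of rank at most $2$ and $k\ge1$, then $M$ has a $k$-th symmetric power $N_{\max}$ such that $N\le N_{\max}$ for every $k$-th symmetric quasi-power $N$ of $M$. So $M$ has a unique maximal $k$-th symmetric power.

**Corollary C.** For each $k\ge2$: every rank-$r$ matroid having a $k$-th symmetric power has a unique maximal one if and only if $r\le2$.

Corollary C is immediate: Theorem B gives the case $r\le2$, and Theorem A gives, for each $r\ge3$, a rank-$r$ matroid with at least two maximal $k$-th symmetric powers.

## The symmetric squares of $U_{2,3}$, by hand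

Let $M=U_{2,3}$ on $\{a,b,c\}$ and $k=2$. The ground set is $\{aa,ab,ac,bb,bc,cc\}$, and a symmetric square has rank $\binom32=3$.

Which dependencies does (b) force on a quasi-power $N$? Multiplying the ground set of $M$ by each letter gives three copies of $U_{2,3}$, so the triples
$$\{aa,ab,ac\},\qquad\{ab,bb,bc\},\qquad\{ac,bc,cc\}\tag{2}$$
are dependent. Moreover $ac\in\mathrm{cl}_N(aa,ab)$, $bc\in\mathrm{cl}_N(ab,bb)$ and $cc\in\mathrm{cl}_N(ac,bc)$, so $aa,ab,bb$ span $N$, and all $4$-sets are dependent.

Are these forced dependencies all that is needed? Represent $a,b,c$ by the linear forms $X$, $Y$, $X+Y$ and each word by the product of its forms. In the coordinates $(X^2,XY,Y^2)$,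
$$aa=(1,0,0),\ ab=(0,1,0),\ bb=(0,0,1),\ ac=(1,1,0),\ bc=(0,1,1),\ cc=(1,2,1).$$
Multiplication by a nonzero form is injective and linear, so over any field this gives (b), and the rank is 3; it is a symmetric square.

Over $\mathbb F_2$ we have $cc=(1,0,1)$, and the six vectors are all nonzero vectors of $\mathbb F_2^3$ except $(1,1,1)$. The dependent triples are the four lines of the Fano plane that avoid $(1,1,1)$: the three in (2) and $\{aa,bb,cc\}$. Over $\mathbb Q$, a dependent triple has integer determinant $0$, hence stays dependent modulo $2$, so it is one of these four; and $\{aa,bb,cc\}$ has determinant $2\neq0$. So the square over $\mathbb Q$ has exactly the dependent triples (2). Also, any two of the six vectors are independent modulo $2$, hence over $\mathbb Q$.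

Thus every quasi-power $N$ satisfies $N\le N_{\mathbb Q}$, since every dependent set of $N_{\mathbb Q}$ contains a triple in (2) or a $4$-set. In particular the square over $\mathbb F_2$ is strictly below $N_{\mathbb Q}$. Two lessons follow. First, two different representations of $M$ may give different squares, but that alone does not answer the question: the squares may well be comparable. Second, here is the natural line of attack for a positive answer: list the dependencies forced by the axioms and show that they already form the dependent sets of a matroid. Theorem B carries this out in rank at most 2. We shall see exactly where it breaks in rank 3.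

## Products of linear forms, and why one copy is not enough

The construction just used is general. Let $M$ be a loopless matroid on $V$ of rank $r$, represented over a field $K$ by $\varphi:V\to K^r$, and suppose that $V$ contains elements $e_1,\dots,e_r$ represented by the standard basis vectors. Put $\ell_v=\sum_i\varphi(v)_iX_i\in K[X_1,\dots,X_r]$. For $k\ge1$ let $N^{(k)}_\varphi$ be the matroid on $\mathrm{Sym}_k(V)$ represented by $v_1\cdots v_k\mapsto\ell_{v_1}\cdots\ell_{v_k}$.

**Claim 1.** For $k\ge2$, $N^{(k)}_\varphi$ is a $k$-th symmetric power of $M$. For $0\le i\le k-1$ and $\alpha\in\mathrm{Sym}_i(V)$, the bijection $\alpha\cdot\beta\mapsto\beta$ is an isomorphism from $N^{(k)}_\varphi|_{\alpha\cdot\mathrm{Sym}_{k-i}(V)}$ to $N^{(k-i)}_\varphi$.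

*Proof.* Let $\ell_\alpha$ be the product of the forms $\ell_v$ over the letters $v$ of $\alpha$. Since $M$ has no loops, every $\ell_v$ is nonzero, so $\ell_\alpha\ne0$ and multiplication by $\ell_\alpha$ is an injective linear map on polynomials. It takes the vector of $\beta$ to the vector of $\alpha\cdot\beta$, so it preserves dependence and independence. This is the second statement. It implies (a), because both restrictions in (a) are identified with $N^{(k-i)}_\varphi$ by deleting the prefix. The case $i=k-1$ gives (b), because $N^{(1)}_\varphi=M$ and because the loop condition is empty. For the rank, the words in $e_1,\dots,e_r$ are represented by all monomials of degree $k$, which form a basis of the space of forms of degree $k$ in $r$ variables; so the rank is $\binom{r+k-1}{k}$. $\square$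

A tempting way to get two incomparable powers is to take the opening configuration alone, with $V=\{e_1,e_2,e_3,u,a,c,d,c',d'\}$, and to compare the powers for $x=\zeta$ and $x=\zeta^{-1}$. This fails, and the reason is clear: the second representation is the image of the first under $\sigma$, so the coefficient vectors of all products are also exchanged by $\sigma$. Every minor for $x^{-1}$ is $\sigma$ of the minor for $x$, hence the two minors vanish together, and the two powers are the same matroid. A global choice of root is invisible. Only the relative choice between two copies has a chance to be seen.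

So take two copies. If they are placed on the same vectors, $M$ itself sees the relative choice: the two copies of $a$ are parallel when the roots agree and are not parallel when they differ. To hide it from $M$, we move the copies apart by generic diagonal matrices, which fix the triangle.

## Independently rescaled copies: the matroid $M$

Fix $n\ge1$. Let $K=F(p_0,q_0,\dots,p_n,q_n)$ with independent indeterminates, and put $g_j=\mathrm{diag}(1,p_j,q_j)$. Let
$$V_0=\{e_1,e_2,e_3\}\cup\bigcup_{j=0}^n\{u_j,a_j,c_j,d_j,c_j',d_j'\},$$
a set of $3+6(n+1)$ labels. For $\varepsilon=(\varepsilon_0,\dots,\varepsilon_n)\in Z^{n+1}$ let $\varphi_\varepsilon:V_0\to K^3$ send $e_i\mapsto e_i$ and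
$$u_j\mapsto g_ju,\quad a_j\mapsto g_ja,\quad c_j\mapsto g_jc,\quad d_j\mapsto g_jd,\quad c_j'\mapsto g_jc',\quad d_j'\mapsto g_jd',$$
where $a,c',d'$ are taken with $x=\varepsilon_j$. We call $\{u_j,\dots,d_j'\}$ block $j$.

**Claim 2.** The matroid $M_0$ on $V_0$ represented by $\varphi_\varepsilon$ does not depend on $\varepsilon$.

*Proof.* The rank is 3 for every $\varepsilon$, and a matroid is determined by its bases. So it suffices to show that for any three elements the vanishing of the determinant of their vectors is independent of $\varepsilon$.

Each $e_l$ is a nonzero multiple of $g_0e_l$; assign the $e_l$ to block $0$. Then, up to nonzero scalars, the three vectors are $g_iw$, $g_jw'$, $g_kw''$ for some $i,j,k\in\{0,\dots,n\}$ and $w,w',w''\in F^3$. Each of $w,w',w''$ depends on $\varepsilon$ only through the entry $\varepsilon_i$, $\varepsilon_j$, $\varepsilon_k$ of its own block, and replacing that entry by its inverse replaces the vector by its image under $\sigma$. (For $u,c,d$ and the $e_l$ nothing changes, and $\sigma$ fixes them.) In particular, whether a given coordinate of $w$ vanishes does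 not depend on $\varepsilon$. Write $(g)_l$ for the $l$-th diagonal entry of $g$.

**Case $i=j=k$.** The determinant is $p_iq_i\det(w,w',w'')$. Changing $\varepsilon_i$ applies $\sigma$ to $\det(w,w',w'')\in F$, so its vanishing does not change.

**Case of exactly two equal indices.** Up to order, $i=j\neq k$. Let $\Delta_l(w,w')$ be the $2\times2$ minor of the columns $w,w'$ that omits row $l$. Expanding along the third column, the determinant is
$$\sum_{l=1}^3\pm\,(g_k)_l\prod_{h\ne l}(g_i)_h\;w''_l\,\Delta_l(w,w').$$
The three monomials are $p_iq_i$, $p_kq_i$ and $q_kp_i$, which are distinct, and the remaining factors lie in $F$. So the determinant vanishes if and only if $w''_l\Delta_l(w,w')=0$ for $l=1,2,3$. The vanishing of $w''_l$ is independent of $\varepsilon_k$, and the vanishing of $\Delta_l(w,w')$ is independent of $\varepsilon_i$, because changing $\varepsilon_i$ applies $\sigma$ to it.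

**Case of distinct $i,j,k$.** The determinant is
$$\sum_{\pi}\mathrm{sgn}(\pi)\,w_{\pi(1)}w'_{\pi(2)}w''_{\pi(3)}\,(g_i)_{\pi(1)}(g_j)_{\pi(2)}(g_k)_{\pi(3)}.$$
The six monomials are $p_jq_k$, $q_jp_k$, $p_iq_k$, $q_ip_k$, $p_iq_j$, $q_ip_j$, all distinct. So vanishing depends only on which coordinates of $w,w',w''$ are zero. $\square$

For $r\ge3$ let $M=M_0\oplus U_{r-3,r-3}$ on $V=V_0\cup\{e_4,\dots,e_r\}$, and extend $\varphi_\varepsilon$ to $V\to K^r$ by $e_i\mapsto e_i$ (with $K^3$ as the first three coordinates). For every $\varepsilon$ this represents $M$, which has rank $r$, no loops, and $3+6(n+1)+(r-3)$ elements; with $F=\mathbb Q(\zeta)$ the field $K$ has characteristic $0$. By Claim 1 we obtain, for every $k\ge 2$ and every $\varepsilon$, a $k$-th symmetric power of $M$, which we call $N^{(k)}_\varepsilon$.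

Here is what we shall need to know about $M_0$. Since each $g_j$ is invertible and diagonal, it preserves the lines spanned by the $e_l$, and (1) gives, for each block (index omitted):
$$c,c'\in\mathrm{cl}_{M_0}(e_1,e_2),\quad d,d'\in\mathrm{cl}_{M_0}(e_2,e_3),\quad a\in\mathrm{cl}_{M_0}(c,d),\quad u\in\mathrm{cl}_{M_0}(c',d'),\tag{3}$$
$$\{u,c,e_3\},\quad\{u,d,e_1\},\quad\{a,c',e_3\},\quad\{a,d',e_1\},\quad\{d,e_2,e_3\}\ \text{ are circuits of } M_0.\tag{4}$$
In (4), each triple satisfies a linear relation with three nonzero coefficients, and no two of its vectors are proportional. So each element of such a triple lies in the closure of the other two.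

## What a product sees: the square coefficients

The generic scalings hide the relative choice from $M$. Why do they not hide it from products? For two forms in $X_1,X_2,X_3$ with coefficient vectors $g_iw$ and $g_jw'$, the coefficient of $X_s^2$ in the product is $(g_i)_s(g_j)_s\,w_sw'_s$. The scaling enters only through $g_ig_j$, which is the same for $w$ from block $i$ and $w'$ from block $j$ whatever $w,w'$ are. So as soon as we work modulo $X_1X_2,X_1X_3,X_2X_3$, the scalings cancel out of all comparisons.

Fix $i\neq j$ in $\{0,\dots,n\}$. Write $u,a,c,d,c',d'$ for the elements $u_i,\dots,d_i'$ of block $i$ and $\tilde u,\tilde a,\tilde c,\tilde d,\tilde c',\tilde d'$ for those of block $j$. Put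
$$D_1^{ij}=\{e_1e_2,\,e_1e_3,\,e_2e_3,\ a\tilde u,\ u\tilde a\},\qquad D_2^{ij}=\{e_1e_2,\,e_1e_3,\,e_2e_3,\ c\tilde c,\ c'\tilde c'\}.$$

**Lemma 3.** In $N^{(2)}_\varepsilon$: if $\varepsilon_i=\varepsilon_j$, then $D_2^{ij}$ is independent; if $\varepsilon_i\neq\varepsilon_j$, then $D_1^{ij}$ is independent.

*Proof.* The words $e_1e_2,e_1e_3,e_2e_3$ are represented by the independent monomials $X_1X_2,X_1X_3,X_2X_3$, and the forms of elements of $V_0$ involve only $X_1,X_2,X_3$. So $D_1^{ij}$ and $D_2^{ij}$ are independent if and only if their last two products are independent modulo these monomials, that is, if their coefficient vectors at $(X_1^2,X_2^2,X_3^2)$ are independent. Let $x=\varepsilon_i$, $\tilde x=\varepsilon_j$, $P=p_ip_j\ne0$, $Q=q_iq_j\neq0$. These vectors are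
$$a\tilde u:(1,xP,x^2Q),\qquad u\tilde a:(1,\tilde xP,\tilde x^2Q),\qquad c\tilde c:(1,P,0),\qquad c'\tilde c':(1,x\tilde xP,0).$$
The first two have equal first coordinate, and different second coordinates if $x\ne\tilde x$; then they are independent. The last two are independent if $x\tilde x\neq1$. If $x=\tilde x$, then $x\tilde x=\zeta^{\pm2}\ne1$. $\square$

The same vectors show that $a\tilde u$ and $u\tilde a$ coincide modulo the mixed monomials when $x=\tilde x$, and that $c\tilde c$ and $c'\tilde c'$ do when $x\tilde x=1$. So in each $N_\varepsilon^{(2)}$ exactly one of $D_1^{ij},D_2^{ij}$ is independent: two roots $x,\tilde x$ of $X^2-X+1$ are either equal or inverse to each other. The heart of the matter is that this alternative survives when no field is present.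

## A dichotomy that follows from the matroid axioms

**Lemma 4.** Let $N$ be a matroid on $\mathrm{Sym}_2(V_0)$ of rank at least $6$ such that for all $v\in V_0$, $N|_{v\cdot V_0}$ is isomorphic to $M_0$ via $v\cdot w\mapsto w$. Then $D_1^{ij}$ or $D_2^{ij}$ is dependent in $N$.

Before the proof, here is the picture that it imitates. Drop $P$ and $Q$ and look at the vectors of square coefficients. The words $c\tilde c,d\tilde d$ become $(1,1,0),(0,1,1)$, which span the plane $L:\ X_2=X_1+X_3$. The words $c'\tilde c',d'\tilde d'$ become $(1,x\tilde x,0),(0,1,x\tilde x)$, which span $L':\ X_2=x\tilde x\,X_1+(x\tilde x)^{-1}X_3$. Both $a\tilde u$ and $u\tilde a$ turn out to lie in $L\cap L'$. If they are independent, then $L=L'$, and hence $x\tilde x=1$ and $c\tilde c$ coincides with $c'\tilde c'$. The proof reaches the same conclusion with closures only.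

*Proof.* The only tool is the hypothesis in the form
$$y\in\mathrm{cl}_{M_0}(X)\ \Longrightarrow\ vy\in\mathrm{cl}_N(v\cdot X)\qquad(v,y\in V_0,\ X\subseteq V_0).\tag{5}$$

**Step 1: a basis of $N$, and the contraction that keeps only "square coefficients".** Since $e_1,e_2,e_3$ is a basis of $M_0$, (5) gives $vw\in\mathrm{cl}_N(ve_1,ve_2,ve_3)$ for all $v,w\in V_0$, and $ve_s\in\mathrm{cl}_N(e_se_1,e_se_2,e_se_3)$. So the six words $e_se_t$ with $1\le s\le t\le 3$ span $N$. As $r(N)\ge6$, they form a basis of $N$. Let
$$T=\{e_1e_2,e_1e_3,e_2e_3\},\qquad N'=N/T,\qquad p_s:=e_se_s\quad(s=1,2,3).$$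
Then $N'$ has rank 3 with basis $p_1,p_2,p_3$. Write $\mathrm{cl}'$ for closure in $N'$, and $y\approx z$ if $\mathrm{cl}'(y)=\mathrm{cl}'(z)$. If $y\in\mathrm{cl}_N(X)$ and $y\notin T$, then $y\in\mathrm{cl}_N(X\cup T)$, so $y\in\mathrm{cl}'(X\setminus T)$: a membership in $N$ gives one in $N'$ after the contracted elements are deleted.

**Step 2: side points times the opposite vertex are loops of $N'$.** By (3) and (5), $ce_3\in\mathrm{cl}_N(e_1e_3,e_2e_3)$, so $ce_3$ is a loop of $N'$. In the same way $c'e_3,\tilde ce_3,\tilde c'e_3$ are loops of $N'$, and since $d,d',\tilde d,\tilde d'\in\mathrm{cl}_{M_0}(e_2,e_3)$, so are $de_1,d'e_1,\tilde de_1,\tilde d'e_1$.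

**Step 3: replacing letters without changing the closure in $N'$.** By (4), $\tilde u\in\mathrm{cl}_{M_0}(\tilde c,e_3)$ and $\tilde c\in\mathrm{cl}_{M_0}(\tilde u,e_3)$. Multiplying by $c$, (5) gives
$$c\tilde u\in\mathrm{cl}_N(c\tilde c,ce_3),\qquad c\tilde c\in\mathrm{cl}_N(c\tilde u,ce_3).$$
As $ce_3$ is a loop of $N'$, this says $c\tilde u\approx c\tilde c$. Exchanging the two blocks (circuit $\{u,c,e_3\}$ multiplied by $\tilde c$, with $\tilde ce_3$ a loop of $N'$), $u\tilde c\approx c\tilde c$. The other three circuits work the same way:

- $\{\tilde u,\tilde d,e_1\}$ multiplied by $d$ and $\{u,d,e_1\}$ multiplied by $\tilde d$, with loops $de_1$ and $\tilde de_1$;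
- $\{\tilde a,\tilde c',e_3\}$ multiplied by $c'$ and $\{a,c',e_3\}$ multiplied by $\tilde c'$, with loops $c'e_3$ and $\tilde c'e_3$;
- $\{\tilde a,\tilde d',e_1\}$ multiplied by $d'$ and $\{a,d',e_1\}$ multiplied by $\tilde d'$, with loops $d'e_1$ and $\tilde d'e_1$.

Altogether,
$$c\tilde u\approx c\tilde c\approx u\tilde c,\quad d\tilde u\approx d\tilde d\approx u\tilde d,\quad c'\tilde a\approx c'\tilde c'\approx a\tilde c',\quad d'\tilde a\approx d'\tilde d'\approx a\tilde d'.\tag{6}$$

**Step 4: two flats that both contain $a\tilde u$ and $u\tilde a$.** Let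
$$L=\mathrm{cl}'(c\tilde c,d\tilde d),\qquad L'=\mathrm{cl}'(c'\tilde c',d'\tilde d'),$$
each of rank at most 2. By (3) we have $a\in\mathrm{cl}_{M_0}(c,d)$ and $u\in\mathrm{cl}_{M_0}(c',d')$, and likewise with tildes. Multiply $a\in\mathrm{cl}(c,d)$ by $\tilde u$, and $\tilde a\in\mathrm{cl}(\tilde c,\tilde d)$ by $u$; then multiply $u\in\mathrm{cl}(c',d')$ by $\tilde a$, and $\tilde u\in\mathrm{cl}(\tilde c',\tilde d')$ by $a$. With (5) and (6),
$$a\tilde u\in\mathrm{cl}'(c\tilde u,d\tilde u)=L,\qquad u\tilde a\in\mathrm{cl}'(u\tilde c,u\tilde d)=L,$$
$$u\tilde a\in\mathrm{cl}'(c'\tilde a,d'\tilde a)=L',\qquad a\tilde u\in\mathrm{cl}'(a\tilde c',a\tilde d')=L'.$$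

**Step 5: if both sets are independent, then $L$ is the side spanned by $p_1,p_2$.** Suppose from now on that $D_1^{ij}$ and $D_2^{ij}$ are both independent in $N$. Then $\{a\tilde u,u\tilde a\}$ and $\{c\tilde c,c'\tilde c'\}$ are independent in $N'$. By the first and Step 4, the flats $L$ and $L'$ of rank at most 2 both contain an independent pair, so
$$L=L'=\mathrm{cl}'(a\tilde u,u\tilde a),\qquad\text{hence}\qquad c\tilde c,\ c'\tilde c',\ d\tilde d\in L.$$

Next we locate these words relative to $p_1,p_2,p_3$. By (3) and (5), $c\tilde c\in\mathrm{cl}_N(ce_1,ce_2)$ with $ce_1\in\mathrm{cl}_N(e_1e_1,e_1e_2)$ and $ce_2\in\mathrm{cl}_N(e_1e_2,e_2e_2)$. So $c\tilde c\in\mathrm{cl}'(p_1,p_2)$. The same computation with $c',\tilde c'$ gives $c'\tilde c'\in\mathrm{cl}'(p_1,p_2)$. For $d,\tilde d$ with $e_2,e_3$ in place of $e_1,e_2$ it gives $d\tilde d\in\mathrm{cl}'(p_2,p_3)$.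

Since $c\tilde c,c'\tilde c'$ are independent in $N'$ and lie in the rank-2 flat $\mathrm{cl}'(p_1,p_2)$, they span it: $\mathrm{cl}'(p_1,p_2)=\mathrm{cl}'(c\tilde c,c'\tilde c')\subseteq L$. Both flats have rank 2, so $L=\mathrm{cl}'(p_1,p_2)$.

**Step 6: the word $d\tilde d$ is forced to the vertex $p_2$.** Now $d\tilde d\in L\cap\mathrm{cl}'(p_2,p_3)=\mathrm{cl}'(p_1,p_2)\cap\mathrm{cl}'(p_2,p_3)$. The union of these two flats has rank 3, so by submodularity their intersection has rank at most $2+2-3=1$. It contains $p_2$, so it equals $\mathrm{cl}'(p_2)$. Back in $N$,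
$$d\tilde d\in H:=\mathrm{cl}_N(e_1e_2,\,e_1e_3,\,e_2e_3,\,e_2e_2).$$

**Step 7: then $e_3e_3$ lies in $H$, a contradiction.** We divide $d\tilde d$ out, letter by letter.

- From $d\in\mathrm{cl}_{M_0}(e_2,e_3)$, multiplied by $e_2$: $de_2\in\mathrm{cl}_N(e_2e_2,e_2e_3)\subseteq H$.
- From $e_3\in\mathrm{cl}_{M_0}(\tilde d,e_2)$, which holds by the circuit $\{\tilde d,e_2,e_3\}$, multiplied by $d$: $de_3\in\mathrm{cl}_N(d\tilde d,de_2)\subseteq H$.
- From $e_3\in\mathrm{cl}_{M_0}(d,e_2)$, multiplied by $e_3$: $e_3e_3\in\mathrm{cl}_N(de_3,e_2e_3)\subseteq H$.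

But $H$ is spanned by four of the six elements of the basis $\{e_se_t\}$ of $N$, and $e_3e_3$ is another one. This contradiction shows that $D_1^{ij}$ and $D_2^{ij}$ are not both independent. $\square$

We can now say exactly where the plan "collect the forced dependencies" breaks down in rank 3. Lemma 4 forces $D_1^{ij}$ *or* $D_2^{ij}$ to be dependent in every symmetric square of, say, $M_0$. By Lemma 3 neither of them is forced: with $\varepsilon_i=\varepsilon_j$ the set $D_2^{ij}$ is independent, with $\varepsilon_i\neq\varepsilon_j$ the set $D_1^{ij}$ is. The forcing is a genuine alternative, so the dependencies that hold in all squares are not the dependent sets of any symmetric square.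

## No common upper bound, for every $k\ge2$

*Proof of Theorem A.* Let $k\ge2$, $r\ge3$, $n\ge1$, and let $M$ be the matroid constructed above. (It does not depend on $k$.) We compare the $2^n$ powers $N^{(k)}_\varepsilon$ with $\varepsilon_0=\zeta$.

**Step 1: choose blocks in which two of them differ.** Let $\varepsilon\neq\varepsilon'$ with $\varepsilon_0=\varepsilon_0'=\zeta$. Choose $j$ with $\varepsilon_j\neq\varepsilon_j'$; then $j\ge1$. Exactly one of $\varepsilon_j,\varepsilon'_j$ equals $\zeta$. After possibly exchanging $\varepsilon$ and $\varepsilon'$, we have $\varepsilon_0=\varepsilon_j$ and $\varepsilon_0'\neq\varepsilon_j'$.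

**Step 2: reduce a common upper bound to degree 2.** Suppose that $N$ is a $k$-th symmetric quasi-power of $M$ with $N^{(k)}_\varepsilon\le N$ and $N^{(k)}_{\varepsilon'}\le N$. Fix $\alpha\in\mathrm{Sym}_{k-2}(V)$ (the empty word if $k=2$), and let $N_2$ be the matroid on $\mathrm{Sym}_2(V_0)$ obtained from $N|_{\alpha\cdot\mathrm{Sym}_2(V_0)}$ via $\alpha\cdot\beta\mapsto\beta$. We check the hypotheses of Lemma 4 for $N_2$.

- *Restrictions.* Let $v\in V_0$. As $M$ has no loops, (b) applies to $\alpha\cdot v\in\mathrm{Sym}_{k-1}(V)$ and says that $N|_{\alpha\cdot v\cdot V}$ is isomorphic to $M$ via $\alpha\cdot v\cdot w\mapsto w$. Restricting to $w\in V_0$, we see that $N_2|_{v\cdot V_0}$ is isomorphic to $M|_{V_0}=M_0$ via $v\cdot w\mapsto w$.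
- *Rank.* By Claim 1 with $i=k-2$, the restriction of $N^{(k)}_\varepsilon$ to $\alpha\cdot\mathrm{Sym}_2(V)$ becomes $N_\varepsilon^{(2)}$ when $\alpha$ is deleted, and similarly for $\varepsilon'$. Since $N$ is above both powers,
$$N_2\ \ge\ N^{(2)}_\varepsilon|_{\mathrm{Sym}_2(V_0)},\qquad N_2\ \ge\ N^{(2)}_{\varepsilon'}|_{\mathrm{Sym}_2(V_0)}.\tag{7}$$
The six words $e_se_t$, $1\le s\le t\le3$, are represented by distinct monomials, hence independent in the right-hand sides, hence in $N_2$. So $r(N_2)\ge6$.

**Step 3: contradiction.** By Lemma 3, $D_2^{0j}$ is independent in $N^{(2)}_\varepsilon$ and $D_1^{0j}$ is independent in $N^{(2)}_{\varepsilon'}$. By (7) both are independent in $N_2$, contrary to Lemma 4. So $N^{(k)}_\varepsilon$ and $N^{(k)}_{\varepsilon'}$ have no common upper bound among the $k$-th symmetric quasi-powers of $M$.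

**Step 4: count maximal powers.** The set of $k$-th symmetric powers of $M$ is finite and partially ordered by $\le$, so each of the $2^n$ powers $N^{(k)}_\varepsilon$ with $\varepsilon_0=\zeta$ lies below some maximal power. No two of them lie below the same one, by Step 3. (In particular the $2^n$ powers are distinct: two equal ones would have a common upper bound.) So $M$ has at least $2^n\geq 2$ maximal $k$-th symmetric powers. For $r=3$ and $n=1$ the number of elements is $3+12=15$. $\blacksquare$

The restriction $\varepsilon_0=\zeta$ is not an accident of bookkeeping. Extend $\sigma$ to $K$ by letting it act on coefficients and fix all $p_j,q_j$. Inverting all entries of $\varepsilon$ applies $\sigma$ to $\varphi_\varepsilon$, hence to all coefficient vectors of products, and so does not change $N^{(k)}_\varepsilon$. The $2^{n+1}$ vectors $\varepsilon$ therefore give only $2^n$ matroids for each $k$.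

## Rank at most two: a largest quasi-power from common letters

In rank 2 the plan of the example $U_{2,3}$ succeeds. The triple $\{aa,ab,ac\}$ was dependent because its words share the letter $a$, and what is left over, $\{a,b,c\}$, lives in degree $1$, where there is room only for rank 2. In general, words of length $k$ over a rank-2 matroid with $m$ letters in common live in degree $k-m$, where the rank is at most $k-m+1$. Parallel letters must be treated as equal.

*Proof of Theorem B.* Let $r_M(V)\le2$, put $L=L_M$, and let $P$ be the set of parallel classes of $V\setminus L$. For $X\subseteq V\setminus L$, $r_M(X)$ is the minimum of $2$ and the number of classes meeting $X$; in particular $r_M(V)=\min(2,|P|)$. For a word $\alpha$ over $V\setminus L$ let $\bar\alpha$ be the corresponding word over $P$. For $k\ge1$ let $S_k=\mathrm{Sym}_k(V\setminus L)$, and for $\emptyset\neq J\subseteq S_k$ put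
$$f_k(J)=k+1-\Big|\bigcap_{\alpha\in J}\bar\alpha\Big|,$$
where the intersection is that of multisets (minimum of multiplicities). In the example $U_{2,3}$ with $k=2$, $f_2(\{aa,ab,ac\})=3-1=2$ and $f_2(\{aa,bb,cc\})=3-0=3$.

**Step 1: the function $f_k$ is monotone and intersecting submodular.** The intersection has between $0$ and $k$ letters, so $1\le f_k\le k+1$. Enlarging $J$ shrinks the intersection, so $f_k$ is monotone. Let $J\cap J'\ne\emptyset$, and put $A=\bigcap_{\alpha\in J}\bar\alpha$, $B=\bigcap_{\alpha\in J'}\bar\alpha$. The intersection over $J\cup J'$ is $A\wedge B$ (minimum of multiplicities). Every $\bar\alpha$ with $\alpha\in J\cap J'$ contains both $A$ and $B$, so the intersection over $J\cap J'$ contains $A\vee B$ (maximum). Since $|A\wedge B|+|A\vee B|=|A|+|B|$,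
$$f_k(J\cup J')+f_k(J\cap J')\le f_k(J)+f_k(J')\qquad\text{if }J\cap J'\neq\emptyset.\tag{8}$$

**Step 2: the bounds $|J|\le f_k(J)$ define a matroid.** We claim that the sets $I\subseteq S_k$ with $|J|\le f_k(J)$ for all $\emptyset\ne J\subseteq I$ are the independent sets of a matroid on $S_k$. Call a nonempty set $C$ violating if $|C|>f_k(C)$. The sets $I$ in question are those that contain no minimal violating set. Minimal violating sets are nonempty and pairwise incomparable, so it remains to prove elimination.

Let $C_1\neq C_2$ be minimal violating sets and $e\in C_1\cap C_2$. As $f_k\ge1$, $|C_h|\ge2$ for $h=1,2$. For $g\in C_h$, minimality and monotonicity give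
$$|C_h|-1\le f_k(C_h-g)\le f_k(C_h)<|C_h|,$$
so $f_k(C_h)=|C_h|-1$. The set $C_1\cap C_2$ is nonempty and is a proper subset of $C_1$, since $C_1\not\subseteq C_2$; so it contains no violating set and $f_k(C_1\cap C_2)\ge|C_1\cap C_2|$. By (8),
$$f_k\big((C_1\cup C_2)-e\big)\le f_k(C_1\cup C_2)\le|C_1|+|C_2|-2-|C_1\cap C_2|=|C_1\cup C_2|-2<\big|(C_1\cup C_2)-e\big|.$$
So $(C_1\cup C_2)-e$ is violating and contains a minimal violating set. This proves the claim.

Let $N^{(k)}_{\max}$ be the matroid on $\mathrm{Sym}_k(V)$ which is this matroid on $S_k$ and in which every word containing an element of $L$ is a loop.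

**Step 3: $N^{(k)}_{\max}$ is a quasi-power.** Let $\alpha\in\mathrm{Sym}_i(V\setminus L)$ with $1\le i\le k-1$ and $\emptyset\neq J\subseteq S_{k-i}$. All words of $\alpha\cdot J$ share $\bar\alpha$, and the intersection over $\alpha\cdot J$ is $\bar\alpha$ concatenated with the intersection over $J$. So $f_k(\alpha\cdot J)=k+1-i-|\bigcap_{\beta\in J}\bar\beta|=f_{k-i}(J)$. Also, $\alpha\cdot\beta$ contains a letter of $L$ if and only if $\beta$ does. Hence $N^{(k)}_{\max}|_{\alpha\cdot\mathrm{Sym}_{k-i}(V)}$ is isomorphic to $N^{(k-i)}_{\max}$ via $\alpha\cdot\beta\mapsto\beta$. This gives (a).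

For (b), note that $f_1(J)=1$ if $J$ lies in one parallel class and $f_1(J)=2$ otherwise. So the independent sets of $N^{(1)}_{\max}$ are the sets of at most two non-loops in distinct classes, that is, $N^{(1)}_{\max}=M$. With $i=k-1$ above (or, if $k=1$, directly) this gives the isomorphism in (b). The loop condition holds by construction.

**Step 4: its rank is $\binom{r_M(V)+k-1}{k}$.**

- If $|P|\ge2$, choose non-parallel non-loops $a,b$. Let $J$ be a nonempty subset of $\{a^ib^{k-i}:0\le i\le k\}$, with smallest and largest exponents $i_0,i_1$ of $a$. The common letters are $i_0$ times the class of $a$ and $k-i_1$ times the class of $b$, so $f_k(J)=k+1-(i_0+k-i_1)=i_1-i_0+1\ge|J|$. So these $k+1$ words are independent. An independent set $I\ne\emptyset$ has $|I|\le f_k(I)\le k+1$. So the rank is $k+1=\binom{2+k-1}{k}$.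
- If $|P|=1$, then all words of $S_k$ have the same image over $P$, so $f_k\equiv1$ and the rank is $1=\binom kk$.
- If $|P|=0$, then $S_k=\emptyset$ and the rank is $0=\binom{k-1}{k}$.

So $N^{(k)}_{\max}$ is a $k$-th symmetric power of $M$.

**Step 5: every quasi-power lies below it.** Let $N$ be a $k$-th symmetric quasi-power of $M$. By (b), every word containing a letter of $L$ is a loop of $N$. Also by (b), if $\delta\in\mathrm{Sym}_{k-1}(V\setminus L)$ and $v,w$ are parallel in $M$, then $\delta v,\delta w$ are parallel in $N$, and no word of $S_k$ is a loop of $N$. Changing one letter at a time, we see that words $\alpha,\beta\in S_k$ with $\bar\alpha=\bar\beta$ are equal or parallel in $N$.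

Let $I$ be independent in $N$. Then $I\subseteq S_k$. Let $\emptyset\neq J\subseteq I$; we must show $|J|\le f_k(J)$. Put $\Gamma=\bigcap_{\alpha\in J}\bar\alpha$ and $m=|\Gamma|$, and choose $\gamma\in\mathrm{Sym}_m(V\setminus L)$ with $\bar\gamma=\Gamma$. For $\alpha\in J$, the word $\bar\alpha$ contains $\Gamma$; choosing representatives for its remaining $k-m$ letters gives $\beta\in\mathrm{Sym}_{k-m}(V\setminus L)$ such that $\alpha$ is equal or parallel in $N$ to $\gamma\cdot\beta$.

If $m=k$, every word of $J$ is equal or parallel to $\gamma$, so $|J|=r_N(J)\le1=f_k(J)$.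

If $m<k$, then $|P|\ge2$, since for $|P|=1$ all words have the same image and $m=k$. So $M$ has a basis $\{a,b\}$. By (b), for $\delta\in\mathrm{Sym}_{k-1}(V\setminus L)$ and $v\in V\setminus L$,
$$\delta v\in\mathrm{cl}_N(\delta a,\delta b).$$
We apply this to the letters of $\beta$, one at a time, with $\delta$ consisting of $\gamma$ and the other letters. Each application replaces a word by two words in whose closure it lies and which have one more letter of the $\beta$-part replaced by $a$ or $b$. After $k-m$ rounds,
$$\gamma\cdot\beta\in\mathrm{cl}_N\{\gamma a^sb^{k-m-s}:0\le s\le k-m\}.$$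
The right-hand side does not depend on $\beta$ and has rank at most $k-m+1$, and it contains every word of $J$. So $|J|=r_N(J)\le k-m+1=f_k(J)$.

Hence $I$ is independent in $N^{(k)}_{\max}$, and $N\le N^{(k)}_{\max}$.

**Step 6: uniqueness.** By Steps 3 to 5, $N_{\max}=N^{(k)}_{\max}$ is a $k$-th symmetric power of $M$ that lies above every $k$-th symmetric quasi-power. It is therefore a maximal symmetric power. Any maximal power $N'$ satisfies $N'\le N_{\max}$, hence $N'=N_{\max}$. So $N_{\max}$ is the unique maximal $k$-th symmetric power of $M$. $\blacksquare$
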